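# Hyperbolic tori in $\mathbb{RP}^3$ with no quadratic points

## The theorems: a family of tori $M_h$ whose quadratic points can be listed

Identify $\mathbb R^4=\mathbb C^2\ni(z,w)$. Let $\Lambda\subset\mathbb R^2$ be the lattice generated by $(\pi,\pi)$ and $(2\pi,0)$. For a smooth $\Lambda$-invariant function $h(\alpha,\beta)$ put
$$M_h=\{[z:w]\in\mathbb{RP}^3:\ z,w\neq0,\ |z|=e^{h(\arg z,\arg w)}|w|\},\qquad \Phi(\alpha,\beta)=(e^{h+i\alpha},e^{i\beta}).$$
This is a closed embedded torus parametrized by $[\Phi]:\mathbb R^2/\Lambda\to\mathbb{RP}^3$, and $M_0$ is the hyperboloid $|z|^2=|w|^2$.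

**Theorem 1.** Let $p,q$ be nonzero integers with $p+q$ even and $|p|\ne|q|$. Let $H$ be smooth and $2\pi$-periodic, $h=H(\theta)$ with $\theta=p\alpha+q\beta$, and $G=H'$. Then $M_h$ is hyperbolic if and only if
$$(1+p^2G^2)(1+q^2G^2)>(p^2-q^2)\,G'\qquad\text{for all }\theta. \tag{1}$$
If it is hyperbolic, its quadratic points are exactly the points where $G(\theta)=G''(\theta)=0$.

**Corollary.** Take $p=3$, $q=-1$, $H(\theta)=\varepsilon\left(-\cos\theta+\tfrac12\sin2\theta\right)$ with $\varepsilon\in(0,\frac1{24})$, for example $\varepsilon=\frac1{25}$. Then $M_h$ is a closed hyperbolic surface with no quadratic point.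

**Theorem 2.**

1. (Stability.) For the examples $M_h$ of the Corollary, $M_{\tilde h}$ is hyperbolic without quadratic points for all $\tilde h$ sufficiently $C^3$-close to $h$. So generic surfaces do not escape the phenomenon either.
2. (Algebraic examples.) For all sufficiently small $\varepsilon\neq0$, with $N=|z|^2+|w|^2$, the degree-8 surface
$$(|z|^2-|w|^2)N^3+\varepsilon\left(N^2\,\mathrm{Re}(z^3\bar w)+2\,\mathrm{Im}(z^6\bar w^2)\right)=0$$
is a closed smooth hyperbolic surface without quadratic points.
3. (All cardinalities.) For every integer $k\ge0$ there are real-analytic closed hyperbolic tori, arbitrarily $C^\infty$-close to the hyperboloid, with exactly $k$ quadratic points. More generally, every closed subset of a circle is, up to homeomorphism, the set of quadratic points of some $C^\infty$ closed hyperbolic torus. Every even number is realized as the exact number of quadratic points of $M_h$ for all $h$ in some nonempty $C^4$-open set.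

These statements answer a conjecture from Valentin Ovsienko, Serge Tabachnikov, "Hyperbolic Carathéodory conjecture", arXiv:math/0611630 (2006): *every closed hyperbolic surface in $\mathbb{RP}^3$ has no less than 8 distinct quadratic points.* The Corollary shows that the conjecture is false, and that the sharp lower bound is $0$. Every term is defined next.

## Hyperbolic surfaces, the cubic normal form, and quadratic points

A smooth surface $M\subset\mathbb{RP}^3$ is **hyperbolic** if at every point its second fundamental form is nondegenerate and indefinite; equivalently, in any affine chart its Gaussian curvature is negative. This is invariant under $\mathrm{PGL}(4,\mathbb R)$. The two null directions of the second fundamental form at a point are the *asymptotic directions*.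

Near a point $m$ of a hyperbolic surface choose affine coordinates $x=x_1/x_0$, $y=x_2/x_0$, $z=x_3/x_0$ centered at $m$, with tangent plane $z=0$ and with the $x$- and $y$-axes along the asymptotic directions. After scaling, the quadratic part is $xy$, and naming the cubic coefficients gives
$$z=xy+\tfrac13(a\,x^3+b\,y^3)+\tfrac12(c\,x^2y+d\,xy^2)+O(4). \tag{2}$$
(The affine coordinate $z$ in (2) has nothing to do with the complex coordinate $z$ on $\mathbb C^2$; context will separate them.)

A point $m\in M$ is **quadratic** if some quadric surface has the same 3-jet as $M$ at $m$. Projective maps send quadrics to quadrics and preserve contact of surfaces, so this too is projectively invariant. A quadric approximating $M$ at $m$ is understood to be nonsingular at $m$: near a singular point a quadric is not a smooth surface, or is a plane, or is lower-dimensional. The convention matters if one argues with equations. The double plane $z^2=0$ has an equation that vanishes to order 4 on every surface (2), because $z=O(2)$ there, and yet a plane is a bad approximation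 to $M$.

On a hyperboloid all points are quadratic. For $z=xy+\frac13x^3$ the origin has $a=1$, $b=0$, and the next lemma says that it is not quadratic.

**Lemma A.** A point $m$ of a hyperbolic surface is quadratic if and only if $a=b=0$ in (2).

*Proof.* Suppose $a=b=0$. The quadric $z=xy+\frac12z(cx+dy)$ can be solved for $z$ near $0$:
$$z=\frac{xy}{1-\frac12(cx+dy)}=xy+\tfrac12(cx^2y+dxy^2)+O(4),$$
which is the 3-jet of (2).

Conversely, let $\ell+Q=0$ be a quadric through $0$ with the same 3-jet, where $\ell$ is linear, $Q$ is a quadratic form, and $\ell\ne0$ by nonsingularity. The quadric is a graph $z=f(x,y)$ on which $\ell+Q$ vanishes, and $M$ is a graph differing from it by $O(4)$; hence $(\ell+Q)|_M=O(4)$. On $M$ we have $z=O(2)$, so the first-order terms force $\ell=\lambda z$ with $\lambda\neq0$. Now restrict to the points of $M$ with $y=0$, where $z=\frac a3x^3+O(x^4)$. The terms of $Q$ containing $z$ contribute $O(x\cdot x^3)$, so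
$$\ell+Q=Q(x,0,0)+\lambda\tfrac a3x^3+O(x^4).$$
This must be $O(x^4)$. Since $Q(x,0,0)$ is a multiple of $x^2$, it vanishes, and then $a=0$. Exchanging $x$ and $y$ gives $b=0$. $\square$

So being quadratic is two scalar conditions on a surface, one for each asymptotic direction. From two equations on a two-dimensional surface one expects isolated solutions. The conjecture says that there are always at least eight.

## The torus $M_h$ and the two rulings of $M_0$

First, $M_h$ is well defined in $\mathbb{RP}^3$: a positive real scaling of $(z,w)$ changes neither argument, a negative one adds $\pi$ to both, and $h$ is invariant under $(\pi,\pi)$ and $2\pi$-periodic in each variable (note $(0,2\pi)=2(\pi,\pi)-(2\pi,0)\in\Lambda$). Every point of $M_h$ has a representative with $|w|=1$, which is some $\Phi(\alpha,\beta)$. Two such representatives of one point differ by a real factor preserving $|w|=1$, that is, by $\pm1$, so their parameters differ by an element of $\Lambda$. Thus $[\Phi]$ is a bijection $\mathbb R^2/\Lambda\to M_h$. We shall see below that $\Phi,\Phi_\alpha,\Phi_\beta$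 are always linearly independent, so $[\Phi]$ is an injective immersion of a compact torus, hence an embedding.

It is useful to set
$$X=\alpha+\beta,\qquad Y=\alpha-\beta .$$
The generators $(\pi,\pi)$, $(2\pi,0)$ of $\Lambda$ become $(2\pi,0)$, $(2\pi,2\pi)$, so $\mathbb R^2/\Lambda$ is the standard torus $X,Y\in\mathbb R/2\pi$.

On $M_0$ the curve $t\mapsto(e^{it}z,e^{it}w)=\cos t\,(z,w)+\sin t\,(iz,iw)$ lies in a real 2-plane, so it is a projective line; on it $Y$ is constant. Likewise $t\mapsto(e^{it}z,e^{-it}w)=\cos t\,(z,w)+\sin t\,(iz,-iw)$ is a line with $X$ constant. So $X$ and $Y$ are coordinates along the two rulings of the hyperboloid.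

## Reading off $a$ and $b$ from a parametrization

The normal form is inconvenient for a surface given by a lift to $\mathbb R^4$. The following lemma computes the invariants of Lemma A without changing coordinates. The method is to follow a curve in $M$ that leaves $m$ along an asymptotic direction and stays as close as possible to the asymptotic line.

**Lemma B.** Let $\Phi:U\subset\mathbb R^2\to\mathbb R^4\setminus0$ be a lift of a parametrized surface in $\mathbb{RP}^3$, let $u\in U$, let $\nu\ne0$ be a covector annihilating $\Phi,\Phi_1,\Phi_2$ at $u$, and let $\mathrm{II}=\nu(D^2\Phi)$. The surface is hyperbolic at $u$ if and only if $\mathrm{II}$ is nondegenerate and indefinite, and the asymptotic directions are given by $\mathrm{II}(\xi,\xi)=0$. For an asymptotic $\xi\neq0$ there is $\eta\in\mathbb R^2$ with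
$$D^2\Phi(\xi,\xi)+D\Phi(\eta)\in\mathrm{span}(\Phi,D\Phi(\xi)). \tag{3}$$
For any such $\eta$,
$$A(\xi):=\nu\left(D^3\Phi(\xi,\xi,\xi)\right)+3\,\mathrm{II}(\xi,\eta)$$
is a nonzero multiple of $a$ if $\xi$ points along the $x$-axis, and of $b$ if it points along the $y$-axis.

*Proof.* Choose linear coordinates $x_0,\dots,x_3$ on $\mathbb R^4$ such that the point is $[1:0:0:0]$ and the tangent plane is $x_3=0$. The three-dimensional space $\mathrm{span}(\Phi,\Phi_1,\Phi_2)$ is $\{x_3=0\}$, so $\nu=C\,x_3$ with $C\ne0$, and
$$\nu(\Phi(u+v))=C\,x_0z ,$$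
where $x_0,z$ are evaluated at $\Phi(u+v)$. The left side has no terms of order $0$ and $1$ in $v$, and its quadratic part is $\frac12\mathrm{II}(v,v)$. On the right $x_0(u)\neq0$, and the quadratic part is $C\,x_0(u)$ times that of $z$, which is half the Hessian at the origin of the function $z=f(x,y)$ defining the surface, composed with the linear isomorphism $v\mapsto(dx(v),dy(v))$. So $\mathrm{II}$ is a nonzero multiple of the second fundamental form, which gives the first claims.

Let $\mathrm{II}(\xi,\xi)=0$. Then $D^2\Phi(\xi,\xi)\in\ker\nu=\mathrm{span}(\Phi,D\Phi(\xi),D\Phi(\zeta))$ for any $\zeta$ independent of $\xi$; taking $\eta$ to be a suitable multiple of $\zeta$ cancels the $D\Phi(\zeta)$ component. So $\eta$ exists.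

Let $\eta$ satisfy (3), and put $\gamma(t)=u+t\xi+\frac{t^2}2\eta$. Since $\gamma'''=0$, the chain rule gives
$$\Phi(\gamma(t))=\Phi+t\,D\Phi(\xi)+\tfrac{t^2}2\left(D^2\Phi(\xi,\xi)+D\Phi(\eta)\right)+\tfrac{t^3}6\left(D^3\Phi(\xi,\xi,\xi)+3D^2\Phi(\xi,\eta)\right)+O(t^4).$$
Apply $\nu$. The terms of order $0,1$ die by the choice of $\nu$, and the term of order 2 dies by (3). Hence
$$\nu(\Phi(\gamma(t)))=\tfrac{t^3}6A(\xi)+O(t^4).$$
Now compute the same quantity from (2), with the coordinates $x_i$ chosen so that (2) holds. Say $\xi$ points along the $x$-axis. Then $\mathrm{span}(\Phi,D\Phi(\xi))=\{x_2=x_3=0\}$, and by (3) the curve $\Phi(\gamma(t))$ is $O(t^3)$ modulo this plane. So $y(t),z(t)=O(t^3)$, while $x(t)=x't+O(t^2)$ with $x'\ne0$, because $D\Phi(\xi)$ is not a multiple of $\Phi$. In (2) the terms $xy,\ x^2y,\ xy^2,\ y^3$ and $O(4)$ are all $O(t^4)$ along the curve, so $z(t)=\frac a3x'^3t^3+O(t^4)$. Therefore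
$$\nu(\Phi(\gamma(t)))=C\,x_0(u)\,\tfrac a3\,x'^3t^3+O(t^4),\qquad\text{so}\qquad A(\xi)=2C\,x_0(u)\,x'^3\,a .$$
The other direction is the same with $x,y$ exchanged. $\square$

## Second fundamental form and cubic invariant of $M_h$

We apply Lemma B to $M_h$. Fix a point of the torus and $\xi=(\xi_1,\xi_2)$, and write
$$h_1=dh(\xi),\qquad h_2=D^2h(\xi,\xi),\qquad h_3=D^3h(\xi,\xi,\xi),\qquad h_{\xi\alpha}=h_{\alpha\alpha}\xi_1+h_{\alpha\beta}\xi_2 .$$
Let $\alpha,\beta,h$ be frozen at the chosen point and apply the real-linear isomorphism $(z,w)\mapsto(e^{-h-i\alpha}z,\,e^{-i\beta}w)$ of $\mathbb R^4$. It acts as a projective map, so it changes neither hyperbolicity nor quadraticity. In this frame, at the chosen point,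
$$\Phi=(1,1),\qquad \Phi_\alpha=(h_\alpha+i,0),\qquad \Phi_\beta=(h_\beta,i).$$
These are independent: in a vanishing real combination $r_0\Phi+r_1\Phi_\alpha+r_2\Phi_\beta$ the second component $r_0+ir_2$ vanishes, so $r_0=r_2=0$, and then $r_1=0$. (This is the promised immersion statement.) The covector
$$\nu(z,w)=\mathrm{Re}\,z-h_\alpha\,\mathrm{Im}\,z-\mathrm{Re}\,w-h_\beta\,\mathrm{Im}\,w$$
annihilates all three: the values are $1-1$, $h_\alpha-h_\alpha$ and $h_\beta-h_\beta$. Differentiating the exponentials,
$$D^2\Phi(\xi,\xi)=\left(h_2+(h_1+i\xi_1)^2,\ -\xi_2^2\right),\qquad D^3\Phi(\xi,\xi,\xi)=\left(h_3+3h_2(h_1+i\xi_1)+(h_1+i\xi_1)^3,\ -i\xi_2^3\right).$$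

**Step 1: the second fundamental form.** Applying $\nu$ to $D^2\Phi(\xi,\xi)$ gives
$$\mathrm{II}(\xi,\xi)=h_2+h_1^2-\xi_1^2-2h_\alpha\xi_1h_1+\xi_2^2 .$$
Since $h_1=h_\alpha\xi_1+h_\beta\xi_2$, we have $h_1^2-2h_\alpha\xi_1h_1=h_1(h_\beta\xi_2-h_\alpha\xi_1)=h_\beta^2\xi_2^2-h_\alpha^2\xi_1^2$, so
$$\mathrm{II}(\xi,\xi)=h_2-(1+h_\alpha^2)\xi_1^2+(1+h_\beta^2)\xi_2^2. \tag{4}$$

**Step 2: the correction $\eta$.** We need a solution of (3) when $\mathrm{II}(\xi,\xi)=0$, and $\eta=(-2h_1\xi_1,0)$ works. Indeed the imaginary part $2h_1\xi_1$ of $(h_1+i\xi_1)^2$ is cancelled, and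
$$D^2\Phi(\xi,\xi)+D\Phi(\eta)=\left(h_2+h_1^2-\xi_1^2-2h_\alpha h_1\xi_1,\ -\xi_2^2\right)=-\xi_2^2\,(1,1)=-\xi_2^2\,\Phi ,$$
where the middle equality is $\mathrm{II}(\xi,\xi)=0$ in its first form.

**Step 3: the cubic invariant.** Polarizing (4), $\mathrm{II}(\xi,e_1)=h_{\xi\alpha}-(1+h_\alpha^2)\xi_1$, so
$$3\,\mathrm{II}(\xi,\eta)=-6h_1\xi_1h_{\xi\alpha}+6h_1\xi_1^2(1+h_\alpha^2).$$
From $(h_1+i\xi_1)^3=h_1^3-3h_1\xi_1^2+i(3h_1^2\xi_1-\xi_1^3)$ we get $\nu(D^3\Phi(\xi,\xi,\xi))$, and altogether
$$A(\xi)=h_3+3h_1h_2+h_1^3-3h_1\xi_1^2-h_\alpha\xi_1\left(3h_2+3h_1^2-\xi_1^2\right)+h_\beta\xi_2^3-6h_1\xi_1h_{\xi\alpha}+6h_1\xi_1^2(1+h_\alpha^2). \tag{5}$$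
Third derivatives of $h$ enter only through the summand $h_3$. This will matter at the end.

By Lemmas A and B, if $M_h$ is hyperbolic, a point is quadratic if and only if $A(\xi)=0$ for both asymptotic directions $\xi$.

## First order at the hyperboloid: zeros along the two rulings

Before any exact computation, look at small $h$. For $h=0$, (4) is $-\xi_1^2+\xi_2^2$, with asymptotic directions $(1,1)$ and $(1,-1)$, the rulings. Every summand of (5) contains a derivative of $h$, so for the first-order part of $A$ in $h$ we may insert the unperturbed $\xi=(1,\pm1)$ into the terms linear in $h$. With $h_\alpha\xi_1^3+h_\beta\xi_2^3=h_1$ for these $\xi$, they are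
$$h_3-3h_1+6h_1+(h_\alpha\xi_1^3+h_\beta\xi_2^3)=h_3+4h_1 .$$
Since $\partial_\alpha+\partial_\beta=2\partial_X$ and $\partial_\alpha-\partial_\beta=2\partial_Y$, the two linearized invariants are $8F_X$ and $8F_Y$, where
$$F_X=h_{XXX}+h_X,\qquad F_Y=h_{YYY}+h_Y. \tag{6}$$

Here is the natural way to try to prove the conjecture near the hyperboloid. For a $2\pi$-periodic $f$, the function $f'''+f'$ is orthogonal on the circle to $1,\cos,\sin$, by integration by parts. If it is not identically zero it changes sign at least 4 times. Indeed, the number of sign changes (if finite) is even. It is not $0$, because the integral vanishes. If it were $2$, at $X_1,X_2$, then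
$$\sin\tfrac{X-X_1}2\,\sin\tfrac{X-X_2}2=\tfrac12\left[\cos\tfrac{X_1-X_2}2-\cos\left(X-\tfrac{X_1+X_2}2\right)\right]$$
would be a combination of $1,\cos,\sin$ changing sign at the same two points, and its product with $f'''+f'$ would have nonzero integral. So $F_X$ has at least 4 zeros on every circle $Y=\text{const}$, and $F_Y$ has at least 4 on every circle $X=\text{const}$. For $h=f(X)+g(Y)$ the two zero sets form a grid, with at least $4\cdot4=16$ common zeros.

The argument stops exactly here: each zero set is large, but in general nothing makes them meet. To see this, let $h$ depend on one variable,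
$$h=H(\theta),\qquad \theta=mX+nY,\quad m,n\in\mathbb Z,\qquad G=H'.$$
Then
$$F_X=m^3\left(G''+\tfrac1{m^2}G\right),\qquad F_Y=n^3\left(G''+\tfrac1{n^2}G\right). \tag{7}$$
Both are functions of $\theta$ alone, so both zero sets consist of parallel circles $\theta=\text{const}$. If $m,n\neq0$ and $m^2\neq n^2$, the common zeros are exactly those where $G=G''=0$. These are two equations on a *circle*, and one expects no solutions.

A single harmonic does not do it: $G=\sin\theta$ has $G''=-G$, and the two circles $\theta=0,\pi$ survive. Adding a second harmonic works. For $G=\sin\theta+\cos2\theta$ we have $G''=-\sin\theta-4\cos2\theta$, and $G=G''=0$ gives $\cos2\theta=0$ and $\sin\theta=0$, which is impossible. With $m=1$, $n=2$, $F_X=-3\cos2\theta$ vanishes at 4 values of $\theta$. The other function is $F_Y=8G''+2G=-6(\sin\theta+5\cos2\theta)$. It vanishes where $s=\sin\theta$ solves $10s^2-s-5=0$, that is $s=\frac{1\pm\sqrt{201}}{20}$, again 4 values of $\theta$. The orthogonality argument is respected, and the eight circles are pairwise disjoint.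

This already disproves the conjecture for small perturbations, without an explicit bound. Normalize the asymptotic directions by $\xi_1=1$. For $h=\varepsilon f$ they depend smoothly on $\varepsilon$ and on the 2-jet of $f$, and the two invariants are $8\varepsilon F_X+O(\varepsilon^2)$ and $8\varepsilon F_Y+O(\varepsilon^2)$ uniformly on the torus, with $F_X,F_Y$ formed from $f$. If $F_X,F_Y$ have no common zero, then by compactness $M_{\varepsilon f}$ is hyperbolic without quadratic points for small $\varepsilon\neq0$. Theorem 1 says more: for these one-variable $h$ the first-order criterion $G=G''=0$ is *exact*, as long as the surface is hyperbolic at all.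

In the original variables $\theta=p\alpha+q\beta$ with $p=m+n$, $q=m-n$, so $p+q=2m$ is even. Since $pq=m^2-n^2$ and $p^2-q^2=4mn$, the conditions $m,n\ne0$, $m^2\neq n^2$ are precisely the hypotheses $|p|\neq|q|$, $p,q\neq0$ of Theorem 1. For $(m,n)=(1,2)$ we get $(p,q)=(3,-1)$.

## The exact criterion: proof of Theorem 1

Note that $h=H(p\alpha+q\beta)$ is $\Lambda$-invariant: $(\pi,\pi)$ shifts $\theta$ by $(p+q)\pi\in2\pi\mathbb Z$ and $(2\pi,0)$ shifts it by $2\pi p$. Put
$$P=p\xi_1,\quad Q=q\xi_2,\quad \kappa=P+Q=d\theta(\xi),$$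
$$S=\xi_1^2(1+p^2G^2)=\xi_1^2+G^2P^2,\qquad U=\xi_2^2(1+q^2G^2)=\xi_2^2+G^2Q^2 .$$
Then $h_\alpha=pG$, $h_\beta=qG$, $h_1=\kappa G$, $h_2=\kappa^2G'$, $h_3=\kappa^3G''$, $h_{\xi\alpha}=p\kappa G'$, and (4) becomes
$$\mathrm{II}(\xi,\xi)=\kappa^2G'-S+U. \tag{8}$$

**Step 1: hyperbolicity.** We show that hyperbolicity is condition (1). A quadratic form in two variables is nondegenerate and indefinite exactly when its determinant is negative. The matrix of (8) has diagonal entries $p^2G'-(1+p^2G^2)$ and $q^2G'+(1+q^2G^2)$ and off-diagonal entry $pqG'$. In its determinant the $G'^2$ terms cancel, and the coefficient of $G'$ is $p^2(1+q^2G^2)-q^2(1+p^2G^2)=p^2-q^2$. So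
$$\det\mathrm{II}=(p^2-q^2)G'-(1+p^2G^2)(1+q^2G^2),$$
which is negative if and only if (1) holds. For later use put
$$\mu=p^{-2}+G^2,\qquad\lambda=q^{-2}+G^2,\qquad\delta=\mu-\lambda=p^{-2}-q^{-2}\neq0 .$$
Dividing the determinant by $-p^2q^2$ shows that (1) is equivalent to
$$\mu\lambda+\delta G'>0. \tag{9}$$

**Step 2: simplifying the cubic invariant.** The goal is to put $A(\xi)$ into the form $\kappa^3G''+G\cdot(\dots)$ on asymptotic directions. Insert the data into (5) and sort.

The terms with $GG'$ are $3h_1h_2-3h_\alpha\xi_1h_2-6h_1\xi_1h_{\xi\alpha}=\kappa^2GG'(3\kappa-3P-6P)=3\kappa^2GG'(Q-2P)$. The terms with $G\xi_1^2$ are $(-3\kappa+P+6\kappa)G\xi_1^2=(3\kappa+P)G\xi_1^2$. The term $h_\beta\xi_2^3$ is $GQ\xi_2^2$. The terms with $G^3$ are $h_1^3-3h_\alpha\xi_1h_1^2+6h_1\xi_1^2h_\alpha^2=G^3(\kappa^3-3P\kappa^2+6P^2\kappa)$. Hence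
$$A(\xi)=\kappa^3G''+3\kappa^2GG'(Q-2P)+G\xi_1^2(3\kappa+P)+G\xi_2^2Q+G^3(\kappa^3-3P\kappa^2+6P^2\kappa).$$
For asymptotic $\xi$, (8) allows us to eliminate $G'$:
$$\kappa^2G'=S-U=\xi_1^2-\xi_2^2+G^2(P^2-Q^2).$$
After substitution in the second term the coefficients are as follows.

- Of $G\xi_1^2$: $3(Q-2P)+3(P+Q)+P=6Q-2P$.
- Of $G\xi_2^2$: $-3(Q-2P)+Q=6P-2Q$.
- Of $G^3$: the substituted term gives $3(Q-2P)(P^2-Q^2)=-6P^3+3P^2Q+6PQ^2-3Q^3$. The last term gives $(P^3+3P^2Q+3PQ^2+Q^3)-(3P^3+6P^2Q+3PQ^2)+(6P^3+6P^2Q)=4P^3+3P^2Q+Q^3$. The sum is $-2P^3+6P^2Q+6PQ^2-2Q^3=(6Q-2P)P^2+(6P-2Q)Q^2$.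

The same two coefficients appear with $\xi_1^2$ and $G^2P^2$, and with $\xi_2^2$ and $G^2Q^2$, so they assemble into $S$ and $U$:
$$A(\xi)=\kappa^3G''+G\left[(6Q-2P)S+(6P-2Q)U\right]\qquad\text{for asymptotic }\xi. \tag{10}$$

**Step 3: normalizing the asymptotic directions.** We want to set $\kappa=1$, so we must exclude $\kappa=0$. If $\kappa=0$, then $\xi=(s/p,-s/q)$ for some $s$, so $S=s^2\mu$, $U=s^2\lambda$, and (8) with $\mathrm{II}(\xi,\xi)=0$ gives $s^2\mu=s^2\lambda$. Since $\delta\neq0$, $s=0$. So on asymptotic directions $\kappa\ne0$, and we may take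
$$\kappa=1,\qquad P=\tfrac{1+\tau}2,\qquad Q=\tfrac{1-\tau}2 .$$
Then $S=\mu P^2=\frac\mu4(1+\tau)^2$, $U=\lambda Q^2=\frac\lambda4(1-\tau)^2$, and the asymptotic directions are the roots of $\mu(1+\tau)^2-\lambda(1-\tau)^2=4G'$, that is, of
$$\delta\tau^2+2(\mu+\lambda)\tau+\delta-4G'=0. \tag{11}$$
A quarter of the discriminant is $(\mu+\lambda)^2-\delta^2+4\delta G'=4(\mu\lambda+\delta G')$, which is positive by (9). So there are two distinct real roots $\tau_1\ne\tau_2$.

**Step 4: comparing the two directions.** We show that the two values of $A$ can vanish together only if $G=0$. By (10) they are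
$$A_j=G''+G\,T_j,\qquad j=1,2, \tag{12}$$
where, because $6Q-2P=2-4\tau$ and $6P-2Q=2+4\tau$, we have $T=2(S+U)-4\tau(S-U)$ at $\tau=\tau_j$. On roots of (11) $S-U=G'$, so
$$T=\tfrac12\left[\mu(1+\tau)^2+\lambda(1-\tau)^2\right]-4G'\tau=\tfrac12(\mu+\lambda)(1+\tau^2)+(\delta-4G')\tau .$$
By (11), $\tau_1+\tau_2=-2(\mu+\lambda)/\delta$. Hence
$$T_1-T_2=(\tau_1-\tau_2)\left[-\frac{(\mu+\lambda)^2}\delta+\delta-4G'\right]=-\frac{4(\tau_1-\tau_2)}\delta\,(\mu\lambda+\delta G')\neq0 \tag{13}$$
by (9). The quantity that measures hyperbolicity is the one that keeps the two conditions independent.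

**Step 5: conclusion.** By Lemmas A and B a point is quadratic if and only if $A_1=A_2=0$. Subtracting in (12), this means $G(T_1-T_2)=0$ and $G''+GT_1=0$. By (13) it is equivalent to $G=0$ and $G''=0$. $\blacksquare$

As a check against (7): for $p=3$, $q=-1$ and $G=G'=0$ we have $\mu=\frac19$, $\lambda=1$, $\delta=-\frac89$, and (11) reads $2\tau^2-5\tau+2=0$ with roots $\frac12,2$. There $T=\frac59(1+\tau^2)-\frac89\tau$ equals $\frac14$ and $1$, which are $\frac1{n^2}$ and $\frac1{m^2}$ for $(m,n)=(1,2)$.

**Proof of the Corollary.** Here $p+q=2$, $p^2-q^2=8$ and $G=\varepsilon(\sin\theta+\cos2\theta)$. Since $|G'|=\varepsilon|\cos\theta-2\sin2\theta|\le3\varepsilon<\frac18$, the right side of (1) is below $1$ and the left side is at least $1$. So $M_h$ is hyperbolic. As computed above, $\sin\theta+\cos2\theta$ and its second derivative $-(\sin\theta+4\cos2\theta)$ have no common zero. By Theorem 1 there is no quadratic point. $\blacksquare$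

The surface is real-analytic, and $h\to0$ in $C^\infty$ as $\varepsilon\to0$, so these examples exist arbitrarily $C^\infty$-close to the hyperboloid.

## The pair $(A_1,A_2)$ near a symmetric torus, and stability

From now on $p=3$, $q=-1$, so $\theta=3\alpha-\beta=X+2Y$. The integer change $(X,Y)\mapsto(\theta,Y)$ has determinant 1, so $(\theta,Y)$ are coordinates on the torus with values in $(\mathbb R/2\pi)^2$.

To perturb away from functions of $\theta$ we need $A_1,A_2$ as functions on the torus for nearby $h$. Let $h_0=H(\theta)$ give a hyperbolic $M_{h_0}$. Parametrize the line $d\theta(\xi)=1$ by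
$$\xi(\tau)=\left(\tfrac{1+\tau}{2p},\tfrac{1-\tau}{2q}\right).$$
For any $h$, $r(\tau)=\mathrm{II}(\xi(\tau),\xi(\tau))$ is a polynomial of degree at most 2 in $\tau$ whose coefficients are polynomials in the 2-jet of $h$. For $h_0$ it is $-\frac14$ times the left side of (11). So its leading coefficient is $-\frac\delta4=\frac29\neq0$ and its discriminant is positive at every point. By compactness of the torus both properties persist for all $h$ sufficiently $C^2$-close to $h_0$. Then $\mathrm{II}$ is nondegenerate and indefinite everywhere, directions with $d\theta(\xi)=0$ are not asymptotic (on them $\mathrm{II}$ is a nonzero multiple of the leading coefficient), and the asymptotic directions are $\xi_j=\xi(\tau_j)$ for the two simple roots $\tau_1<\tau_2$ of $r$. By the quadratic formula these depend smoothly on the 2-jet of $h$. Put $A_j=A(\xi_j)$ with $A$ from (5). Then $A_1,A_2$ are functions on the torus, each a fixed smooth function of the 3-jet of $h$, and the quadratic points of $M_h$ are exactly the zeros of $(A_1,A_2)$. For $h=h_0$ they are given by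 (12).

**Proof of Theorem 2(1).** For $h$ as in the Corollary, $(A_1,A_2)$ has no zero on the compact torus, so $|A_1|+|A_2|$ is bounded below by a positive constant. A $C^3$-small change of $h$ keeps $M_h$ hyperbolic and changes $A_1,A_2$ by a uniformly small amount, so there is still no zero. $\square$

To see what this says about generic surfaces, note that $(\alpha,\beta,s)\mapsto[e^{s+i\alpha}:e^{i\beta}]$ is a diffeomorphism from $(\mathbb R^2/\Lambda)\times\mathbb R$ onto $\{z,w\neq0\}\subset\mathbb{RP}^3$, in which $M_h$ is the graph $s=h$. Any surface sufficiently $C^3$-close to $M_h$ is therefore a graph $M_{\tilde h}$ with $\tilde h$ close to $h$. So a whole neighborhood of $M_h$ consists of counterexamples, and a dense class of surfaces must meet it.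

## A degree-8 equation

**Proof of Theorem 2(2).** The plan is to show that the algebraic surface is some $M_{H_\varepsilon(\theta)}$, and then to apply Theorem 1 using only the first-order term of $H_\varepsilon$.

**Step 1: the surface is a graph over the torus.** The polynomial is homogeneous of degree 8, so its zero set in $\mathbb{RP}^3$ is well defined and compact. It equals $|z|^8>0$ on $w=0$ and $-|w|^8<0$ on $z=0$, so the surface lies in $\{z,w\ne0\}$. There put $|z|/|w|=e^s$ and divide by $N^4$. Since $\frac{|z|^2-|w|^2}N=\tanh s$, and $z^3\bar w$ has modulus $|z|^3|w|$ and argument $3\alpha-\beta=\theta$, the equation becomes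
$$\tanh s+\varepsilon\,b(s,\theta)=0,\qquad b=\frac{e^{3s}\cos\theta}{(1+e^{2s})^2}+\frac{2e^{6s}\sin2\theta}{(1+e^{2s})^4}. \tag{14}$$
To bound $b$, put $u=\frac{e^{2s}}{1+e^{2s}}\in(0,1)$, so $\frac{du}{ds}=2u(1-u)$. The two functions of $s$ in $b$ are $u^{3/2}(1-u)^{1/2}$ and $2u^3(1-u)$, with $s$-derivatives $(3-4u)\,u^{3/2}(1-u)^{1/2}$ and $2(6-8u)\,u^3(1-u)$. Hence $|b|\le3$ and $|\partial_sb|\le3+12=15$.

Let $15|\varepsilon|<\cosh^{-2}1$; then also $3|\varepsilon|<\tanh1$. Every solution of (14) has $|\tanh s|\le3|\varepsilon|<\tanh1$, so $|s|<1$. For $|s|\le1$ the $s$-derivative of the left side is at least $\cosh^{-2}1-15|\varepsilon|>0$, and the left side is negative at $s=-1$ and positive at $s=1$. So for each $\theta$ there is exactly one solution $s=H_\varepsilon(\theta)$, and by the implicit function theorem it is smooth in $(\theta,\varepsilon)$. Uniqueness makes it $2\pi$-periodic. The algebraic surface is thus the smooth closed surface $M_{H_\varepsilon(\theta)}$.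

**Step 2: the first-order term.** We need $G=H_\varepsilon'$ up to $O(\varepsilon^2)$. Clearly $H_0=0$. Differentiating (14) in $\varepsilon$ at $\varepsilon=0$,
$$\partial_\varepsilon H_\varepsilon|_{\varepsilon=0}=-b(0,\theta)=-\left(\tfrac14\cos\theta+\tfrac2{16}\sin2\theta\right)=-\tfrac14\left(\cos\theta+\tfrac12\sin2\theta\right).$$
Since $H_\varepsilon$ is smooth in $(\theta,\varepsilon)$, we get $G=\varepsilon(g_1+O(\varepsilon))$ in $C^2$ with
$$g_1=\tfrac14(\sin\theta-\cos2\theta),\qquad g_1''=\tfrac14(-\sin\theta+4\cos2\theta).$$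

**Step 3: applying Theorem 1.** If $g_1=g_1''=0$, adding gives $\cos2\theta=0$, then $\sin\theta=0$, which is impossible. So $|g_1|+|g_1''|$ is bounded below by a positive constant, and for small $\varepsilon\neq0$ the functions $G,G''$ have no common zero. Also $8G'<1$ for small $\varepsilon$, so (1) holds. Theorem 1 gives a hyperbolic surface without quadratic points. $\square$

## A torus whose quadratic points form one circle

For Theorem 2(3) we first build a base surface on which $G$ and $G''$ have exactly one common zero, a simple zero of $G$. Let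
$$g=\sin\theta+E,\qquad E=5\cos\theta-8\cos2\theta+3\cos3\theta .$$
The point of $E$ is that it is even and vanishes, together with $E''$, at $\theta=0$, so that $\sin\theta$ controls $g$ there, while $E$ dominates elsewhere. With $c=\cos\theta$, so that $\cos2\theta=2c^2-1$ and $\cos3\theta=4c^3-3c$,
$$E=12c^3-16c^2-4c+8=4(c-1)^2(3c+2),$$
$$E''=-5\cos\theta+32\cos2\theta-27\cos3\theta=-108c^3+64c^2+76c-32=-4(c-1)(27c^2+11c-8),$$
$$E+E''=-96c^3+48c^2+72c-24=-24(c-1)(4c^2+2c-1).$$

Suppose $g=g''=0$. Adding, the sine terms cancel and $E+E''=0$, so $c=1$ or $c=\frac{-1\pm\sqrt5}4$. The last two values lie in $(0.30,0.31)$ and $(-0.81,-0.80)$.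

- For $c\in(0.30,0.31)$: $(1-c)^2>0.69^2>0.47$ and $3c+2>2.9$, so $E>4\cdot0.47\cdot2.9>5$.
- For $c\in(-0.81,-0.80)$: $(1-c)^2>1.8^2=3.24$ and $|3c+2|>0.4$, so $|E|>4\cdot3.24\cdot0.4>5$.

In both cases $|E|>5>|\sin\theta|$, so $g\neq0$, a contradiction. Hence $c=1$, that is, $\theta=0$. There $g(0)=E(0)=0$ and $g''(0)=E''(0)=0$. So $\theta=0$ is the only common zero of $g,g''$, and $g'(0)=1$ because $E$ is even.

Since $g$ has mean zero, $g=\Gamma'$ for a $2\pi$-periodic trigonometric polynomial $\Gamma$. From $g'=\cos\theta-5\sin\theta+16\sin2\theta-9\sin3\theta$ we have $|g'|\le31$, so for $0<\varepsilon\le\frac1{250}$ we get $|8\varepsilon g'|\le\frac{248}{250}<1$, and (1) holds for $G=\varepsilon g$. By Theorem 1, $M_{\varepsilon\Gamma(\theta)}$ is hyperbolic and its quadratic points form exactly the circle $\theta=0$.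

## Prescribing the quadratic points on that circle

**Proof of Theorem 2(3).** Fix $\varepsilon$ as above. For a smooth $2\pi$-periodic $\varphi(Y)$ let
$$h_\delta=\varepsilon\Gamma(\theta)+\tfrac\delta6\,\varphi(Y)\sin^3\theta .$$
(From here on $\delta$ is the perturbation parameter; the earlier $\delta=p^{-2}-q^{-2}$ no longer appears.) The cubic factor is chosen so that the new term is invisible to 2-jets along $\theta=0$. For small $\delta$ the functions $A_j(\cdot,\delta)$ of the section on stability are defined, smooth in the point and in $\delta$.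

**Step 1: the invariants on the circle $\theta=0$.** There the added term has zero 2-jet, so $\xi_j$ and all terms of (5) other than $h_3$ are the same as for $\delta=0$. Its third differential on $\xi_j$ is $\frac\delta6\varphi(Y)\cdot6\,d\theta(\xi_j)^3=\delta\varphi(Y)$. By (12), $A_j(\cdot,0)=0$ on $\theta=0$, since $G=G''=0$ there. Therefore
$$A_1=A_2=\delta\,\varphi(Y)\qquad\text{on }\theta=0. \tag{15}$$

**Step 2: no zeros elsewhere.** We show that for small $\delta\neq0$ the quadratic points of $M_{h_\delta}$ are exactly $\{\theta=0,\ \varphi(Y)=0\}$. Let $D=A_1-A_2$. By (15), $D=0$ on $\theta=0$ for all $\delta$. At $\delta=0$, $D=\varepsilon g\,(T_1-T_2)$ by (12), so in the coordinates $(\theta,Y)$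
$$\partial_\theta D=\varepsilon g'(0)(T_1-T_2)\neq0\qquad\text{on }\theta=0,\ \delta=0,$$
by (13). By compactness of the circle there are $\theta_0,\delta_1>0$ with $\partial_\theta D\ne0$ for $|\theta|\le\theta_0$, $|\delta|\le\delta_1$. So for each $Y$ the function $D$ is strictly monotone in $\theta\in[-\theta_0,\theta_0]$, and its only zero there is $\theta=0$. A quadratic point has $D=0$, so for $\delta\neq0$ the quadratic points with $|\theta|\le\theta_0$ are, by (15), exactly the points $\theta=0$, $\varphi(Y)=0$. On the compact remaining set $|\theta|\ge\theta_0$ the pair $(A_1,A_2)$ has no zero at $\delta=0$, hence none for small $\delta$.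

**Step 3: exactly $k$ points, analytically.** Take $\varphi=\prod_{j=1}^k(1-\cos(Y-Y_j))$ with distinct $Y_j$, and $\varphi=1$ if $k=0$. Its zeros are $Y_1,\dots,Y_k$, so $M_{h_\delta}$ has exactly $k$ quadratic points. It is real-analytic, and it is $C^\infty$-close to the hyperboloid when $\varepsilon$, and then $\delta$, are small.

**Step 4: any closed subset of the circle.** Every closed $K\subset\mathbb R/2\pi$ is the zero set of a smooth $\varphi\ge0$. For $K=\emptyset$ take $\varphi=1$. Otherwise the complement is a countable disjoint union of open arcs $I_1,I_2,\dots$. Choose smooth $\varphi_i\ge0$ positive exactly on $I_i$, and let $\varphi=\sum_i2^{-i}(1+\|\varphi_i\|_{C^i})^{-1}\varphi_i$. For each $r$ the terms with $i\geq r$ have $C^r$ norm at most $2^{-i}$, so the series converges in every $C^r$. By Step 2 the set of quadratic points for this $\varphi$ is $\{\theta=0\}\times K$, homeomorphic to $K$.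

**Step 5: even numbers, stably.** The number $0$ is covered by part (1), since a $C^3$-open set is $C^4$-open. For $j\ge1$ take $\varphi=\sin(jY)$ and a fixed small $\delta\neq0$; there are $2j$ quadratic points. At each of them $D=0$ along $\theta=0$ gives $\partial_YD=0$, while $\partial_\theta D\ne0$, and $\partial_YA_1=\delta\varphi'(Y)\neq0$ by (15). So the Jacobian of $(D,A_1)$ in $(\theta,Y)$ is $\partial_\theta D\cdot\partial_YA_1\neq0$, and the zeros of $f=(A_1,A_2)$ are nondegenerate.

It remains to see that the number of zeros is stable. Since $A_1,A_2$ are smooth functions of the 3-jet of $h$, a $C^4$-small change of $h$ changes $f$ to some $\tilde f$ that is $C^1$-close to it. Let $u_0$ be a zero of $f$, $L=Df(u_0)$, and let $B$ be a closed ball of small radius $\rho$ around $u_0$ in the coordinates $(\theta,Y)$, with $\|L^{-1}Df-I\|\le\frac14$ on $B$. If $\tilde f$ is $C^1$-close enough to $f$, then $\|L^{-1}D\tilde f-I\|\le\frac12$ on $B$ and $|L^{-1}\tilde f(u_0)|\le\frac\rho4$. The map $u\mapsto u-L^{-1}\tilde f(u)$ then contracts distances on $B$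 by the factor $\frac12$ and moves the center by at most $\frac\rho4$. So it sends $B$ into the ball of radius $\frac\rho2+\frac\rho4<\rho$ around $u_0$, and it has exactly one fixed point in $B$, which is the unique zero of $\tilde f$ in $B$. Choosing the $2j$ balls disjoint, $f$ has no zero on the compact complement of their interiors, so neither does $\tilde f$ when it is close enough to $f$. Thus $\tilde f$ has exactly $2j$ zeros, for all $h$ in a $C^4$-neighborhood of $h_\delta$. $\blacksquare$
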